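# Monotone Triangles over the rows $(1,\dots,i,1,\dots,n)$

## 1. Monotone Triangles and the polynomial $\alpha$

**Definition (Monotone Triangle).** A Monotone Triangle of size $n$ is a triangular array of integers $(a_{i,j})_{1\le j\le i\le n}$ with
$$a_{i,j}<a_{i,j+1},\qquad a_{i+1,j}\le a_{i,j}\le a_{i+1,j+1}.$$
So rows increase strictly, and each row interlaces weakly with the row below it. The bottom row is $(a_{n,1},\dots,a_{n,n})$.

*Example.* For bottom row $(1,2,3)$ the row above is $(1,2)$, $(1,3)$ or $(2,3)$; the row $(2,2)$ interlaces but is not strictly increasing. Above $(a,b)$ the top entry can be any of $a,\dots,b$. So there are $2+3+2=7$ Monotone Triangles with bottom row $(1,2,3)$.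

**Definition (the polynomial $\alpha$).** For each $n\ge1$ there is a unique polynomial $\alpha(n;k_1,\dots,k_n)$, of degree $n-1$ in each variable, whose value at every strictly increasing integer sequence $k_1<\dots<k_n$ is the number of Monotone Triangles with bottom row $(k_1,\dots,k_n)$.

Existence is a known fact; the polynomial will also be constructed in Section 3. Uniqueness is easy: a polynomial that vanishes at all strictly increasing integer sequences is zero. To see this, fix $k_1<\dots<k_{n-1}$. As a polynomial in $k_n$ it has infinitely many zeros, so each of its coefficients, a polynomial in $k_1,\dots,k_{n-1}$, vanishes at all strictly increasing sequences; now induct on $n$.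

*Example.* $\alpha(1;k_1)=1$ and $\alpha(2;k_1,k_2)=k_2-k_1+1$. We may evaluate $\alpha$ at *any* integer point, where it need not count anything: $\alpha(2;1,1)=1$ and $\alpha(2;3,1)=-1$.

**Definition (the numbers $A_n$).** $A_n:=\alpha(n;1,2,\dots,n)$.

*Example.* $A_1=1$, $A_2=2$, $A_3=7$. The number $A_n$ is also the number of $n\times n$ Alternating Sign Matrices (entries $0,1,-1$, every row and column summing to $1$, nonzero entries alternating in sign along rows and columns). We shall not use that.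

**Definition (the numbers $W_{n,x}$).** For $n\ge1$ and $x\in\mathbb Z$ let $W_{n,x}=\alpha(2n+1;x,2,\dots,n+1,1,2,\dots,n)$; only the first argument varies.

*Example.* $W_{1,x}=\alpha(3;x,2,1)$, which we compute in Section 2. Also $W_{n,1}=\alpha(2n+1;1,\dots,n+1,1,\dots,n)$.

Two symmetries of $\alpha$ will be used repeatedly. Adding $c$ to all entries of a Monotone Triangle, or negating all entries and reversing each row, gives a Monotone Triangle again. So the following identities hold at increasing sequences, and hence everywhere by uniqueness: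
$$\alpha(N;k_1,\dots,k_N)=\alpha(N;k_1+c,\dots,k_N+c)=\alpha(N;-k_N,\dots,-k_1).\tag{1.1}$$

Now the question. What does $\alpha$ give on the non-increasing lists $(1,\dots,i,1,\dots,n)$ of length $n+i$? In Lukas Riegler, "Generalized Monotone Triangles: an extended Combinatorial Reciprocity Theorem", arXiv:1207.4437 (2012), it is conjectured that for every $n\ge 1$ the value is $A_n$ for all $i=0,\dots,n$, that it is $(-1)^nA_n$ for $i=n+1$, and that $W_{n,i}=W_{n,3n+3-i}$ for $i=1,\dots,3n+2$. The conjecture is true. We prove: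

**Theorem 1.** Let $n\ge1$.

1. $\alpha(n+i;1,\dots,i,1,\dots,n)=A_n$ for $0\le i\le n$.
2. $\alpha(2n+1;1,\dots,n+1,1,\dots,n)=(-1)^nA_n$.
3. $W_{n,x}=W_{n,3n+3-x}$ for all $x\in\mathbb Z$.

## 2. Sizes two and three by hand

We first get $\alpha(3;\cdot)$. For $k_1<k_2<k_3$ the row above is $(a,b)$ with $k_1\le a\le k_2\le b\le k_3$, and the only such pair with $a\not<b$ is $(k_2,k_2)$, for which $b-a+1=1$. So
$$\alpha(3;k_1,k_2,k_3)=\sum_{a=k_1}^{k_2}\sum_{b=k_2}^{k_3}(b-a+1)-1=\frac{(k_2-k_1+1)(k_3-k_2+1)(k_3-k_1+2)}{2}-1,\tag{2.1}$$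
because the average of $b-a$ over the rectangle is $\frac{k_2+k_3}2-\frac{k_1+k_2}2=\frac{k_3-k_1}2$. Both sides are polynomials, so (2.1) holds everywhere.

*The case $n=1$.* Here $\alpha(1;1)=1$ and $\alpha(2;1,1)=1$, as part 1 claims. By (2.1), $\alpha(3;1,2,1)=-1$, because the factor $k_3-k_2+1$ vanishes; this is part 2. For the same reason $W_{1,x}=\alpha(3;x,2,1)=-1$ for all $x$, and part 3 is trivially true.

*The case $n=2$, $i=1$.* By (2.1), $\alpha(3;1,1,2)=\frac{1\cdot2\cdot3}2-1=2=A_2$.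

The case $n=i=2$ asks for $\alpha(4;1,2,1,2)$. We return to it in Section 4, once we have a recursion valid at all integer points.

## 3. A symmetric function $\Psi_k$ with $\alpha(N;k)=\Psi_k(1,\dots,1)$

For $k\in\mathbb Z^N$ put
$$\Phi_k(u)=\prod_{p}u_p^{k_p}\prod_{p<q}(1-u_p+u_pu_q),\qquad \Psi_k(u)=\frac{\sum_{\sigma\in S_N}\operatorname{sgn}\sigma\,\Phi_k(u_{\sigma1},\dots,u_{\sigma N})}{\prod_{p<q}(u_q-u_p)} .$$
The numerator is an antisymmetric Laurent polynomial, so it is divisible by the Vandermonde product, and $\Psi_k$ is a symmetric Laurent polynomial. Since $\prod_{p<q}(u_{\sigma q}-u_{\sigma p})=\operatorname{sgn}\sigma\prod_{p<q}(u_q-u_p)$, we can also write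
$$\Psi_k(u)=\sum_{\sigma\in S_N}\prod_pu_{\sigma p}^{k_p}\prod_{p<q}\frac{1-u_{\sigma p}+u_{\sigma p}u_{\sigma q}}{u_{\sigma q}-u_{\sigma p}}.\tag{3.1}$$

*Example.* For $N=1$, $\Psi_k=u^k$. For $N=2$ put $u_1=1$, $u_2=v$: then $\Psi_k(1,v)=\frac{v^{k_2}\cdot v-v^{k_1}\cdot 1}{v-1}$, which tends to $k_2-k_1+1=\alpha(2;k_1,k_2)$ as $v\to1$.

**Proposition 1.** $\alpha(N;k)=\Psi_k(1,\dots,1)$ for all $k\in\mathbb Z^N$.

This is equivalent to Fischer's operator formula, Adv. Appl. Math. 37 (2006) 249–267. Each single term of (3.1) has poles at $u=(1,\dots,1)$, so we need a device for evaluating the sum there.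

**Step 1: a functional that evaluates at $u=1$.** The aim is to see that $\Psi_k(1,\dots,1)$ is a polynomial in $k$, and to get a formula we can manipulate. For a power series $\Phi(x_1,\dots,x_N)$ let
$$L(\Phi)=\Big[\prod_ix_i^{N-1}\Big]\ \prod_{i<j}(x_i-x_j)\,\Phi ,$$
where $[\cdot]$ extracts a coefficient. Let $\mathrm{ASym}\,\Phi=\sum_\sigma\operatorname{sgn}\sigma\,\Phi(x_{\sigma1},\dots,x_{\sigma N})$. Permuting the variables does not change the coefficient of the symmetric monomial $\prod x_i^{N-1}$ and multiplies $\prod_{i<j}(x_i-x_j)$ by a sign, so $L(\Phi)=\frac1{N!}L(\mathrm{ASym}\,\Phi)$.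

In an antisymmetric series every monomial with nonzero coefficient has distinct exponents, so its total degree is at least $0+1+\dots+(N-1)=\binom N2$. The product $\prod_{i<j}(x_i-x_j)$ is homogeneous of degree $\binom N2$, and the monomial we extract has degree $N(N-1)=2\binom N2$. So if $f$ is a symmetric power series, then in $L(f\Phi)=\frac1{N!}\big[\prod x_i^{N-1}\big]\prod_{i<j}(x_i-x_j)\,f\,\mathrm{ASym}\,\Phi$ only the constant term of $f$ can contribute:
$$L(f\Phi)=f(0)\,L(\Phi)\qquad\text{for symmetric } f.\tag{3.2}$$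

Suppose $\mathrm{ASym}\,\Phi=\prod_{i<j}(x_j-x_i)\,\Psi$. By the same degree count only $\Psi(0)$ contributes to $L$. We have $\prod_{i<j}(x_i-x_j)=\det(x_i^{N-j})$ and $\prod_{i<j}(x_j-x_i)=\det(x_i^{j-1})$. In the product of these determinants the terms indexed by $\sigma,\tau$ give $\prod_i x_i^{N-1-\sigma(i)+\tau(i)}$, which is the wanted monomial exactly when $\sigma=\tau$. So the coefficient is $\sum_\sigma1=N!$, and $L(\Phi)=\Psi(0)$.

Apply this with $u_i=1+x_i$. Then $u_q-u_p=x_q-x_p$ and $1-u_p+u_pu_q=1+x_q+x_px_q$, so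
$$\Psi_k(1,\dots,1)=L\Big(\prod_i(1+x_i)^{k_i}\prod_{i<j}(1+x_j+x_ix_j)\Big).\tag{3.3}$$
Coefficients of $(1+x_i)^{k_i}$ are binomials $\binom{k_i}m$, so this is a polynomial in $k_1,\dots,k_N$.

*Example.* For $N=2$, $L(\Phi)=[x_2]\Phi-[x_1]\Phi$, and (3.3) gives $(k_2+1)-k_1$.

It remains to show that this polynomial counts Monotone Triangles, that is, that it satisfies the row-by-row recursion. We encode lists as words: regard $k$ as the word $x_{k_1}\cdots x_{k_N}$ in the free associative algebra on letters $x_m$, $m\in\mathbb Z$, and extend $k\mapsto\Psi_k$ linearly on each word length.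

**Step 2: relations among words.** The aim is to find combinations of words that $\Psi$ does not see. Put $x_ax_a-x_ax_{a+1}+x_{a+1}x_{a+1}$ in positions $p,p+1$ of a word, with variables $s,t$ in these positions. Together with the kernel factor between the two positions it contributes
$$s^at^a(1-t+st)(1-s+st),$$
which is symmetric in $s,t$. The kernel factors with a third variable $r$ are $(1-r+rs)(1-r+rt)$ or $(1-s+sr)(1-t+tr)$, also symmetric. So the whole summand is symmetric under exchanging the variables in positions $p$ and $p+1$, and its antisymmetrization vanishes. Write $\equiv$ for congruence modulo the two-sided ideal generated by all $x_ax_a-x_ax_{a+1}+x_{a+1}x_{a+1}$. Then $v\equiv w$ implies $\Psi_v=\Psi_w$.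

**Step 3: multiplication by $\prod(1-u_j)$.** The aim is to express this multiplication on words. Let $T$ be the algebra endomorphism with $T(x_m)=x_m-x_{m+1}$. Replacing each $u_p^{k_p}$ by $u_p^{k_p}-u_p^{k_p+1}=u_p^{k_p}(1-u_p)$ multiplies every summand by the symmetric factor $\prod_j(1-u_j)$, so $\prod_j(1-u_j)\,\Psi_w=\Psi_{Tw}$.

**Step 4: setting one variable equal to $1$.** The aim is to pass from $N$ to $N-1$ variables. Define
$$\partial(x_{k_1}\cdots x_{k_N})=\sum_{m=1}^N(-1)^{N-m}x_{k_1}\cdots x_{k_{m-1}}\,x_{k_{m+1}+1}\cdots x_{k_N+1},\qquad\partial(\emptyset)=0.$$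
Put $u_N=1$ and look at the summands in which this variable sits at position $m$. Its kernel factor with an earlier variable $u_b$ is $1-u_b+u_b=1$, and with a later one it is $1-1+u_b=u_b$. So the later letters are shifted up by one. The sign of $\sigma$ is $(-1)^{N-m}$ times the sign of the induced permutation of the remaining variables. In the denominator, $\prod_{p<q}(u_q-u_p)$ becomes $\prod_{j<N}(1-u_j)$ times the Vandermonde product of $u_1,\dots,u_{N-1}$. Hence
$$\prod_{j<N}(1-u_j)\;\Psi_k(u_1,\dots,u_{N-1},1)=\Psi_{\partial k}(u_1,\dots,u_{N-1}).\tag{3.4}$$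

**Step 5: the operator "row above".** The aim is to undo the factor $\prod(1-u_j)$ in (3.4). We use sums with arbitrary integer limits:
$$\sum_{l=a}^{b}g(l):=-\sum_{l=b+1}^{a-1}g(l)\ \text{ if } b<a-1,\qquad \sum_{l=a}^{a-1}g(l):=0 .$$
*Example:* $\sum_{l=3}^{0}g(l)=-g(1)-g(2)$. With this convention $T\big(\sum_{l=a}^{b}x_l\big)=x_a-x_{b+1}$ for all integers $a,b$. Define $R$ on all nonempty words by $R(x_k)=1$ (the empty word) and
$$R(Wx_ax_b)=R(Wx_a)\sum_{l=a+1}^bx_l+R(Wx_{a-1})\,x_a .\tag{3.5}$$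

*Rows.* If $k_1<\dots<k_{N-1}\le k_N$, then $R(k)$ is the sum of all words $x_{l_1}\cdots x_{l_{N-1}}$ with $l_1<\dots<l_{N-1}$ and $k_j\le l_j\le k_{j+1}$. For $N=1$ this is the definition. For $N\ge2$ let $a=k_{N-1}$, $b=k_N$ and split by $l_{N-1}$. If $l_{N-1}=l>a$, then $l_{N-2}\le a<l$ is automatic, and the first $N-2$ entries run over the rows for $Wx_a$. If $l_{N-1}=a$, then $l_{N-2}\le a-1$, and they run over the rows for $Wx_{a-1}$, whose last two entries are again weakly increasing. This is (3.5).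

*Claim:* $TR(k)\equiv\partial k$ for every nonempty word $k$. For $N=1$ both sides are the empty word. Let $N\ge2$, $k=Wx_ax_b$. Directly from its definition, $\partial(Wx_c)=W-\partial(W)\,x_{c+1}$. By induction $TR(Wx_a)\equiv W-\partial W\,x_{a+1}$ and $TR(Wx_{a-1})\equiv W-\partial W\,x_a$. So
$$\begin{aligned}TR(k)&\equiv(W-\partial W\,x_{a+1})(x_{a+1}-x_{b+1})+(W-\partial W\,x_a)(x_a-x_{a+1})\\&=W(x_a-x_{b+1})-\partial W\,[x_{a+1}x_{a+1}+x_ax_a-x_ax_{a+1}]+\partial W\,x_{a+1}x_{b+1}\\&\equiv W(x_a-x_{b+1})+\partial W\,x_{a+1}x_{b+1}.\end{aligned}$$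
On the other hand $\partial(Wx_ax_b)=Wx_a-\partial(Wx_a)x_{b+1}=Wx_a-Wx_{b+1}+\partial W\,x_{a+1}x_{b+1}$, the same element. This proves the claim.

**Step 6: conclusion.** By (3.4), the claim, and Steps 2 and 3,
$$\prod_{j<N}(1-u_j)\,\Psi_k(u,1)=\Psi_{\partial k}(u)=\Psi_{TR(k)}(u)=\prod_{j<N}(1-u_j)\,\Psi_{R(k)}(u),$$
so $\Psi_k(u_1,\dots,u_{N-1},1)=\Psi_{R(k)}(u_1,\dots,u_{N-1})$. At $u=1$, the polynomials $P_N(k)=\Psi_k(1^N)$ satisfy
$$P_N(k)=P_{N-1}(R(k))\quad\text{for all }k\in\mathbb Z^N,\ N\ge2,\qquad P_1=1,\tag{3.6}$$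
where $P_{N-1}$ is extended linearly to combinations of words. For $k_1<\dots<k_N$ the words of $R(k)$ are exactly the possible rows above $k$, so $P_N(k)$ counts Monotone Triangles. By uniqueness $P_N=\alpha(N;\cdot)$. $\square$

## 4. The row recursion settles $i=1$ and stops at $(1,2,1,2)$

The sensible first attempt at part 1 is to use (3.6) directly: take off a row, recognize what is left, induct.

For $i=1$ this works. By (1.1), $\alpha(n+1;1,1,2,\dots,n)=\alpha(n+1;-n,\dots,-1,-1)=\alpha(n+1;1,2,\dots,n,n)$. The last list is strictly increasing except for a weak step at the end, so $R$ is the sum over interlacing rows $l_1<\dots<l_n$. Here $l_n=n$ is forced, and then strictness and $l_j\in\{j,j+1\}$ force $l_j=j$ for all $j$. One row is left, and the value is $\alpha(n;1,\dots,n)=A_n$.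

Now take $i=n=2$. By (3.5) with extended sums, $R(x_1x_2)=x_1+x_2$, $R(x_1x_1)=x_1$, and
$$R(x_1x_2x_1)=-(x_1+x_2)x_2+x_1x_2=-x_2x_2,$$
$$R(x_1x_2x_0)=-(x_1+x_2)(x_1+x_2)+x_1x_2=-x_1x_1-x_2x_1-x_2x_2,$$
$$R(x_1x_2x_1x_2)=R(x_1x_2x_1)x_2+R(x_1x_2x_0)x_1=-x_2x_2x_2-x_1x_1x_1-x_2x_1x_1-x_2x_2x_1 .$$
By (2.1), $\alpha(3;\cdot)$ at these four words is $0,0,-1,-1$, so $\alpha(4;1,2,1,2)=2=A_2$, as claimed. But this is the point where the method stops. For $i=1$, $R$ returned one word of the original family. After the first descent it returns a signed combination of words, none of which has the form $(1,\dots,i,1,\dots,n)$, so there is no induction hypothesis to apply. At $u=1$ we have a number and no structure. The way forward is to keep the variables $u$ and identify $\Psi_k$ as a *function*.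

Before that we settle part 3, for which (3.3) is enough.

## 5. Rotation, and the symmetry of $W$

**Rotation** (Fischer, J. Combin. Theory Ser. A 114 (2007)). $\alpha(N;k_1,\dots,k_N)=(-1)^{N-1}\alpha(N;k_2,\dots,k_N,k_1-N)$.

*Proof.* The idea is to write both sides as $L$ of nearly the same series and to let (3.2) remove the difference. Let
$$\Phi_0=\prod_{j\ge2}(1+x_j)^{k_j}\prod_{2\le i<j}(1+x_j+x_ix_j).$$
By (3.3) the left side is $L(\Phi_1)$ with
$$\Phi_1=(1+x_1)^{k_1}\prod_{j\ge2}\big(1+(1+x_1)x_j\big)\,\Phi_0 .$$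
On the right side attach the variables $x_2,\dots,x_N,x_1$ to the positions $1,\dots,N$ in this order. The product of differences used by $L$ then contains $\prod_{j\ge2}(x_j-x_1)=(-1)^{N-1}\prod_{j\ge2}(x_1-x_j)$; this sign cancels the prefactor $(-1)^{N-1}$. So the right side is $L(\Phi_2)$ with
$$\Phi_2=(1+x_1)^{k_1-N}\prod_{j\ge2}(1+x_1+x_1x_j)\,\Phi_0 .$$
Complete both products to $j=1,\dots,N$. In each case the missing factor is $1+x_1+x_1^2$, which we divide out (it is invertible as a power series). With $E_r$ the elementary symmetric polynomials in $x_1,\dots,x_N$,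
$$\prod_{j=1}^N\big(1+(1+x_1)x_j\big)=\sum_r(1+x_1)^rE_r,\qquad\prod_{j=1}^N(1+x_1+x_1x_j)=\sum_r(1+x_1)^{N-r}x_1^rE_r .$$
By (3.2) the terms with $r\ge1$ contribute $0$. The term $r=0$ is $1$ in the first case and $(1+x_1)^N$ in the second. Both sides become $L\Big(\dfrac{(1+x_1)^{k_1}}{1+x_1+x_1^2}\,\Phi_0\Big)$. $\square$

**Proposition 2.** If $k_j+k_{N+2-j}=c$ for $2\le j\le N$, then $p(x)=\alpha(N;x,k_2,\dots,k_N)$ satisfies $p(x)=(-1)^{N-1}p(N+c-x)$.

*Proof.* Rotate, then reflect, then translate by $c$: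
$$p(x)=(-1)^{N-1}\alpha(N;k_2,\dots,k_N,x-N)=(-1)^{N-1}\alpha(N;N-x,-k_N,\dots,-k_2)$$
$$=(-1)^{N-1}\alpha(N;N+c-x,c-k_N,\dots,c-k_2)=(-1)^{N-1}p(N+c-x),$$
since the entry in position $j$ of the last list is $c-k_{N+2-j}=k_j$. $\square$

**Proof of Theorem 1, part 3.** Take $N=2n+1$ and $(k_2,\dots,k_N)=(2,\dots,n+1,1,\dots,n)$. For $2\le j\le n+1$ we have $k_j=j$, and $N+2-j=(n+1)+(n+2-j)$, so $k_{N+2-j}=n+2-j$. The sum is $c=n+2$, and for $j>n+1$ the condition is the same with the two indices exchanged. Here $N+c=3n+3$ and $(-1)^{N-1}=1$, so $W_{n,x}=W_{n,3n+3-x}$ for all $x\in\mathbb Z$. $\square$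

## 6. A Möbius map of order three, and sums with site parameters

From now on $\omega=e^{2\pi i/3}$, so that
$$1+\omega+\omega^2=0,\qquad(1-\omega)^2=-3\omega,\qquad1-\omega^2=-\omega^2(1-\omega).$$
Empty products equal $1$.

Where does the kernel vanish? We have $1-u_a+u_au_b=0$ exactly when $u_b=\tau(u_a)$ with $\tau(u)=1-\frac1u$. This Möbius map has order three: $\tau^2(u)=\frac1{1-u}$ and $\tau^3(u)=u$. If three of the variables are $u,\tau u,\tau^2u$, then every summand of (3.1) will turn out to vanish, for cyclic reasons. To use this we choose a coordinate in which $\tau$ is multiplication by a cube root of unity: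
$$u=\frac{1-\omega z}{z-\omega}\qquad\text{(so that } z=1\text{ corresponds to }u=1).$$

Put
$$f(z,w)=-\omega\,\frac{z-\omega w}{z-w}.$$
Then
$$f(z,w)+f(w,z)=-\omega\,\frac{(1+\omega)(z-w)}{z-w}=1,\qquad f(z,w)=0\iff z=\omega w,$$
$$f(\infty,w)=f(z,0)=-\omega,\qquad f(z,\infty)=f(0,w)=-\omega^2.\tag{6.1}$$

The second new ingredient is a free parameter for each letter. Section 8 will show why we need it.

**Definition ($F_k$).** Take "sites" $1,\dots,M$ with parameters $y_1,\dots,y_M$. For $1\le k\le M$ let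
$$\varphi_k(z)=\prod_{j<k}(y_j-\omega z)\prod_{k<j\le M}(z-\omega y_j),$$
and for $k\in\{1,\dots,M\}^N$ let
$$F_k(z;y)=\sum_{\sigma\in S_N}\prod_p\varphi_{k_p}(z_{\sigma p})\prod_{p<q}f(z_{\sigma p},z_{\sigma q}).$$

*Example 1.* For $M=1$, $k=(1,1)$: $\varphi_1=1$ and $F=f(z_1,z_2)+f(z_2,z_1)=1$.

*Example 2.* For $M=2$, $k=(1,2)$, write $f_{12}=f(z_1,z_2)$, $f_{21}=f(z_2,z_1)$:
$$F=(z_1-\omega y_2)(y_1-\omega z_2)f_{12}+(z_2-\omega y_2)(y_1-\omega z_1)f_{21}.$$
We have $z_1f_{12}+z_2f_{21}=-\omega\frac{z_1^2-z_2^2}{z_1-z_2}=-\omega(z_1+z_2)$, and hence $z_2f_{12}+z_1f_{21}=(z_1+z_2)(1+\omega)=-\omega^2(z_1+z_2)$. So the coefficient of $y_1$ in $F$ is $-\omega(z_1+z_2)-\omega y_2$, and the part without $y_1$ is $-\omega\big[z_1z_2-\omega y_2\cdot(-\omega^2)(z_1+z_2)\big]=-\omega[z_1z_2+y_2(z_1+z_2)]$. Altogether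
$$F=-\omega\,E_2(z_1,z_2,y_1,y_2).\tag{6.2}$$
The parameters $y$ have become *further $z$-variables* of one symmetric polynomial in four variables. This is what will happen in general.

Here are the four properties of $F_k$ that we use.

**(P1) $F_k$ is a polynomial, symmetric in $z$, of degree at most $M-1$ in each $z_a$.** Symmetry is clear. Multiplying $F_k$ by $\prod_{a<b}(z_a-z_b)$ clears all denominators and gives an antisymmetric polynomial, which is divisible by this product; so $F_k$ is a polynomial. As $z_a\to\infty$ all $f$'s stay bounded and the $\varphi$ containing $z_a$ grows like $z_a^{M-1}$ at most.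

**(P2) Wheel condition: $F_k=0$ whenever three of the $z$'s equal $t,\omega t,\omega^2t$.** By (6.1), $f(\omega t,t)=f(\omega^2t,\omega t)=f(t,\omega^2t)=0$. For generic $t$ and generic other variables no denominator vanishes. In a nonzero summand $\omega t$ does not precede $t$, so $t$ precedes $\omega t$; likewise $\omega t$ precedes $\omega^2t$, and $\omega^2t$ precedes $t$. This is impossible.

**(P3) If in the word $k$ the letters $j,j+1$ occur only as adjacent pairs "$j,j+1$", then $F_k$ is symmetric in $y_j,y_{j+1}$.** For $k<j$, $\varphi_k$ contains $(z-\omega y_j)(z-\omega y_{j+1})$; for $k>j+1$ it contains $(y_j-\omega z)(y_{j+1}-\omega z)$; both are symmetric. Write $y=y_j$, $y'=y_{j+1}$. Then $\varphi_j(z)=g(z)(z-\omega y')$ and $\varphi_{j+1}(z)=g(z)(y-\omega z)$ with the same $g$, which is free of $y,y'$. Group the summands of $F_k$ according to swaps of the two variables inside each pair. All $f$-factors other than those inside the pairs are unchanged, as products, by such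 swaps. So each group is a common factor times a product, over the pairs, of
$$g(z)g(w)\,B(y,y'),\qquad B(y,y')=(z-\omega y')(y-\omega w)f(z,w)+(w-\omega y')(y-\omega z)f(w,z),$$
where $z,w$ are the variables in the pair. Expanding, $(z-\omega y')(y-\omega w)-(z-\omega y)(y'-\omega w)=(y-y')(z-\omega^2w)$. Hence
$$B(y,y')-B(y',y)=(y-y')\,\frac{-\omega}{z-w}\big[(z-\omega^2w)(z-\omega w)-(w-\omega^2z)(w-\omega z)\big]=0,$$
since both products equal $z^2+zw+w^2$.

**(P4) At $y=1$ we recover $\Psi_k$.** With $u_a=\frac{1-\omega z_a}{z_a-\omega}$,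
$$u_b-u_a=\frac{(1-\omega z_b)(z_a-\omega)-(1-\omega z_a)(z_b-\omega)}{(z_a-\omega)(z_b-\omega)}=\frac{(1-\omega^2)(z_a-z_b)}{(z_a-\omega)(z_b-\omega)} .$$
The numerator of $1-u_a+u_au_b$ over the same denominator is
$$(z_a-\omega)(z_b-\omega)-(1-\omega z_a)(z_b-\omega)+(1-\omega z_a)(1-\omega z_b).$$
Here $z_az_b$ has coefficient $1+\omega+\omega^2=0$; $z_a$ has coefficient $-\omega-\omega^2-\omega=1-\omega$; $z_b$ has coefficient $-\omega-1-\omega=\omega^2-\omega=-\omega(1-\omega)$; the constant is $\omega^2+\omega+1=0$. So the numerator is $(1-\omega)(z_a-\omega z_b)$. As $\frac{1-\omega}{1-\omega^2}=\frac1{1+\omega}=-\omega$,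
$$\frac{1-u_a+u_au_b}{u_b-u_a}=f(z_a,z_b).$$
At $y=(1,\dots,1)$ we have $\varphi_k(z)=(1-\omega z)^{k-1}(z-\omega)^{M-k}=(z-\omega)^{M-1}u^{k-1}$. Comparing with (3.1), and then setting $z=1$ and using Proposition 1,
$$\Psi_k(u)=\prod_{a=1}^N\frac{u_a}{(z_a-\omega)^{M-1}}\;F_k(z;1^M),\qquad\alpha(N;k)=(1-\omega)^{-N(M-1)}F_k(1^N;1^M).\tag{6.3}$$

## 7. Wheel polynomials

**Definition (wheel polynomial).** A wheel polynomial in $z_1,\dots,z_N$ is a symmetric polynomial, with coefficients in an integral domain containing $\mathbb C$, that vanishes whenever three of the variables equal $t,\omega t,\omega^2t$.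

*Example.* For $N\le2$ every symmetric polynomial qualifies. For $N=3$ and degree at most $1$ in each variable, $a+bE_1+cE_2+dE_3$ takes the value $a+dt^3$ at $(t,\omega t,\omega^2t)$, so exactly the combinations $bE_1+cE_2$ qualify.

**Factor extraction.** Let $G$ be a wheel polynomial in $N\ge2$ variables. Setting the last two equal to $t,\omega t$ leaves a polynomial that vanishes at $z_j=\omega^2t$ for each $j\le N-2$. Dividing successively by these monic linear factors,
$$G(z_1,\dots,z_{N-2},t,\omega t)=\prod_{j\le N-2}(z_j-\omega^2t)\;G'(z_1,\dots,z_{N-2};t).\tag{7.1}$$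
The degree of $G'$ in each $z_j$ is lower by one, and $G'$ is symmetric in $z_1,\dots,z_{N-2}$. It is again a wheel polynomial in these (with $t$ joined to the coefficients): if three of them are $s,\omega s,\omega^2s$, the left side vanishes while their three factors multiply to $s^3-(\omega^2t)^3=s^3-t^3\ne0$.

In the same way, if a wheel polynomial is divisible by $\prod_a(z_a-c)$, with $c$ in the coefficient domain, then the quotient is a wheel polynomial, because $(t-c)(\omega t-c)(\omega^2t-c)=t^3-c^3\ne0$.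

**(∗)** *Let $N\ge2$. If $G$ is symmetric in $N$ variables, of degree $<2(N-1)$ in each, and $G|_{z_N=\omega z_{N-1}}=0$, then $G=0$.* By symmetry $G$ vanishes at $z_a=\omega z_b$ for all ordered pairs $a\ne b$. The linear forms $z_a-\omega z_b$ are pairwise non-proportional (as $\omega^2\ne1$), so $G$ is divisible by their product, over the fraction field of the coefficients. The product has degree $2(N-1)$ in $z_1$.

**Lemma 1.** A wheel polynomial in $N\ge1$ variables of degree at most $d$ in each, with $d\ge-1$ and $N\ge2d+3$, is $0$. (For $d=-1$ the degree condition itself says that it is $0$.)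

*Proof.* Induct on $d\ge0$; then $N\ge3$. In (7.1), $G'$ has degree at most $d-1$ in each of $N-2\ge2(d-1)+3$ variables, and $N-2\ge1$. By induction $G'=0$. So $G$ vanishes at $z_N=\omega z_{N-1}$. Since $2(N-1)\ge4d+4>d$, (∗) gives $G=0$. $\square$

## 8. The Schur polynomial of $(n-1,n-1,\dots,0,0)$, and why we need the $y$'s

Recall that for a partition $\lambda$ with at most $m$ parts, $s_\lambda(x_1,\dots,x_m)=\det(x_i^{\lambda_j+m-j})/\det(x_i^{m-j})$, which equals the sum of the monomials of the semistandard Young tableaux of shape $\lambda$ with entries in $\{1,\dots,m\}$. Four textbook facts follow. The degree in each variable is at most $\lambda_1$ (an entry occurs at most once per column), and $s_\lambda(1^m)>0$. If $\lambda_m=0$, setting $x_m=0$ gives $s_\lambda(x_1,\dots,x_{m-1})$. If $\lambda_m\ge1$, then $s_\lambda(x_1,\dots,x_m)=x_1\cdots x_m\,s_{(\lambda_1-1,\dots,\lambda_m-1)}$. Finally the branching rule: $s_\lambda(x_1,\dots,x_m)=\sum_\mu s_\mu(x_1,\dots,x_{m-1})\,x_m^{|\lambda|-|\mu|}$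 over $\mu$ with $\lambda_1\ge\mu_1\ge\lambda_2\ge\dots\ge\mu_{m-1}\ge\lambda_m$.

**Definition ($S_n$).** $S_n(x_1,\dots,x_{2n})=s_{\lambda(n)}(x_1,\dots,x_{2n})$ with $\lambda(n)=(n-1,n-1,n-2,n-2,\dots,0,0)$, and $S_0=1$.

*Example.* $S_1=1$, and $S_2=s_{(1,1)}(x_1,\dots,x_4)=E_2(x_1,\dots,x_4)$. Compare (6.2). Also $S_2(1^4)=6=3A_2$.

**Lemma 2.** Let $n\ge1$ in (S1)–(S3) and $n\ge0$ in (S4).

- (S1) $S_n$ is a wheel polynomial of degree at most $n-1$ in each variable, and $S_n(1^{2n})>0$.
- (S2) $S_n(x_1,\dots,x_{2n-2},0,0)=x_1\cdots x_{2n-2}\,S_{n-1}(x_1,\dots,x_{2n-2})$, and $[x_{2n}^{n-1}x_{2n-1}^{n-1}]S_n=S_{n-1}(x_1,\dots,x_{2n-2})$.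
- (S3) $S_n(x_1,\dots,x_{2n-2},t,\omega t)=\prod_{j\le2n-2}(x_j-\omega^2t)\;S_{n-1}(x_1,\dots,x_{2n-2})$.
- (S4) Every wheel polynomial in $2n$ variables of degree at most $n-1$ in each is $cS_n$, with $c$ in the coefficient domain.

*Proof.* (S1) The exponents $e_j=\lambda_j+2n-j$ in the numerator determinant are $3(n-r)+1$ (for $j=2r-1$) and $3(n-r)$ (for $j=2r$), $1\le r\le n$. None is $\equiv2\pmod3$. If three of the $x$'s are $t,\omega t,\omega^2t$, combine the corresponding rows with coefficients $1,\omega,\omega^2$: the entry in the column with exponent $e$ is $\sum_{s=0}^2\omega^s(\omega^st)^e=t^e\sum_s\omega^{s(e+1)}=0$, since $3\nmid e+1$. So the numerator vanishes, while the Vandermonde denominator does not for generic values. The other claims are recalled above.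

(S2) For $n=1$ both statements read $1=1$. For $n\ge2$, $\lambda(n)$ has exactly $2n-2$ nonzero parts, so setting two variables to $0$ gives $s_{\lambda(n)}(x_1,\dots,x_{2n-2})$, and removing the full first column gives the partition $\lambda(n-1)$. For the second formula: in the branching rule $|\lambda|-|\mu|=\lambda_1-\sum_i(\mu_i-\lambda_{i+1})-0$, which equals $\lambda_1$ only for $\mu_i=\lambda_{i+1}$. So the coefficient of $x_m^{\lambda_1}$ is $s_{(\lambda_2,\dots,\lambda_m)}(x_1,\dots,x_{m-1})$. Applying this twice removes the two parts $n-1$ from $\lambda(n)$ and leaves $\lambda(n-1)$.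

(S3) Apply (7.1) to $S_n$. The left side has $t$-degree at most $2(n-1)$, and the product has $t$-degree exactly $2n-2$, so $G'$ is free of $t$. At $t=0$, (S2) gives $\prod_jx_j\,S_{n-1}=\prod_jx_j\,G'$, so $G'=S_{n-1}$.

(S4) Induct on $n$. For $n=0,1$ the polynomial is a constant and $S_n=1$. For $n\ge2$, as in (S3), $G'$ is free of $t$; it is a wheel polynomial in $2n-2$ variables of degree at most $n-2$ in each, so $G'=cS_{n-1}$ by induction. By (S3), $G-cS_n$ vanishes at $x_{2n}=\omega x_{2n-1}$, and $n-1<2(2n-1)$, so it is $0$ by (∗). $\square$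

Write $F_{(i,n)}$ for $F_k$ with $k=(1,\dots,i,1,\dots,n)$ and $M=\max(i,n)$ sites. Suppose we set all $y_j=1$ from the start. For $i=n$, (S4) tells us at once that $F_{(n,n)}(z;1)$ is a constant times $S_n(z)$. But for $i<n$ there are only $n+i<2n$ variables, and the wheel condition no longer determines the polynomial up to a constant: $S_n(z_1,\dots,z_{n+i},c_1,\dots,c_{n-i})$ is a wheel polynomial of degree at most $n-1$ for every choice of $c$'s. Already for $n=2$, $i=0$ the wheel condition is empty, and $1,E_1,E_2$ are all allowed. With free $y$'s there is more information: at $z_N=\omega y_n$ most letters vanish and the sum collapses to a smaller one; and (P3) carries this to each $z_N=\omega y_l$ with $l>i$. This gives $n-i$ evaluation points, exactly the missing number, where the specialization $y=1$ would leave only the single point $z=\omega$. Example (6.2) shows what to expect: the missing $n-i$ variables of $S_n$ are $y_{i+1},\dots,y_n$.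

Put $\kappa_n=(-1)^{n(n-1)/2}$, so that $\kappa_n=(-1)^{n-1}\kappa_{n-1}$. Products over $j\ne l\le n$ run over ordered pairs of distinct indices in $\{1,\dots,n\}$.

## 9. The word $(1,\dots,n,1,\dots,n)$

**Proposition A.** For $n\ge0$, $F_{(n,n)}(z;y)=\kappa_n\displaystyle\prod_{1\le j\ne l\le n}(y_j-\omega^2y_l)\;S_n(z_1,\dots,z_{2n})$.

*Proof.* For $n=0$ both sides are $1$; for $n=1$ this is Example 1. Let $n\ge2$.

**Step 1: the shape.** We separate $z$ from $y$. By (P1), (P2) and (S4) over the domain $\mathbb C[y]$, $F_{(n,n)}=c_n(y)\,S_n(z)$ with a polynomial $c_n$. In the word $1\cdots n\,1\cdots n$ the letters $j,j+1$ occur only as adjacent pairs, for every $j<n$, so $c_n$ is symmetric in all the $y$'s by (P3). Its degree in $y_j$ is at most $2n-2$: the two letters $j$ do not involve $y_j$, and each of the other $2n-2$ letters contributes degree $1$.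

**Step 2: the zeros of $c_n$.** We find enough zeros to determine $c_n$ up to a constant. Put $y_2=\omega y_1$. Then every $\varphi_k(z)$ is divisible by $z-\omega^2y_1$: $\varphi_1$ contains $z-\omega y_2=z-\omega^2y_1$, and for $k\ge2$, $\varphi_k$ contains $y_1-\omega z=-\omega(z-\omega^2y_1)$. So $\prod_a(z_a-\omega^2y_1)$ comes out of every summand of $F_{(n,n)}$. What remains is a sum of the same type, with letters of degree at most $n-2$; as in (P1) it is a polynomial of degree at most $n-2$ in each $z_a$, and it is a wheel polynomial by Section 7. It has $2n\ge2(n-2)+3$ variables, so it is $0$ by Lemma 1. Hence $c_n=0$ at $y_2=\omega y_1$, that is, $(y_1-\omega^2y_2)\mid c_n$, as $y_1-\omega^2y_2=-\omega^2(y_2-\omega y_1)$. By symmetry all $y_j-\omega^2y_l$, $j\ne l$, divide $c_n$. They are pairwise coprime and their product has degree $2n-2$ in each $y_j$, so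
$$c_n=\kappa'_n\prod_{j\ne l}(y_j-\omega^2y_l)$$
with a constant $\kappa_n'$. We know $\kappa'_1=1$.

**Step 3: the constant.** We compare leading coefficients to get a recursion for $\kappa'_n$. First take $[y_n^{2n-2}]$. Each of the $2n-2$ letters $k<n$ contains the factor $z-\omega y_n$; it contributes $-\omega$ and becomes $\varphi_k$ on the sites $1,\dots,n-1$, of degree $n-2$ in $z$. The two letters $n$, at positions $n$ and $2n$, keep $\varphi_n(z)=\prod_{j<n}(y_j-\omega z)$, with leading term $(-\omega)^{n-1}z^{n-1}$.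

Now take $[z_{2n}^{n-1}]$ and then $[z_{2n-1}^{n-1}]$, that is, let $z_{2n}\to\infty$ and afterwards $z_{2n-1}\to\infty$. A variable at a letter $k<n$ has degree at most $n-2$, so only the terms with $z_{2n},z_{2n-1}$ at positions $n$ and $2n$ survive. By (6.1):

- the variable at position $n$ has $n-1$ of the other $2n-2$ variables before it and $n-1$ after it, which gives $(-\omega^2)^{n-1}(-\omega)^{n-1}=1$;
- the variable at position $2n$ has all $2n-2$ others before it, which gives $(-\omega^2)^{2n-2}=\omega^{4n-4}$;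
- the factor between the two is $f(\infty,\cdot)=-\omega$ if $z_{2n}$ is at position $n$, and $f(\cdot,\infty)=-\omega^2$ if $z_{2n}$ is at position $2n$; the two assignments add up to $-\omega-\omega^2=1$.

The remaining variables form the sum for $(1,\dots,n-1,1,\dots,n-1)$. With $(-\omega)^{2n-2}=\omega^{2n-2}$ from the letters $k<n$ and $(-\omega)^{2(n-1)}=\omega^{2n-2}$ from the two letters $n$,
$$[y_n^{2n-2}z_{2n}^{n-1}z_{2n-1}^{n-1}]F_{(n,n)}=\omega^{2n-2}\,\omega^{2n-2}\,\omega^{4n-4}\,F_{(n-1,n-1)}=\omega^{2n-2}F_{(n-1,n-1)},$$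
because $8(n-1)\equiv2(n-1)\pmod3$. On the other hand, by (S2) the left side is $S_{n-1}\,[y_n^{2n-2}]c_n$, and each pair $(y_n-\omega^2y_l)(y_l-\omega^2y_n)$ has leading coefficient $-\omega^2$ in $y_n$, so this is $\kappa_n'(-\omega^2)^{n-1}\prod_{j\ne l<n}(y_j-\omega^2y_l)\,S_{n-1}$. Inserting $F_{(n-1,n-1)}=\kappa'_{n-1}\prod_{j\ne l<n}(y_j-\omega^2y_l)S_{n-1}$ gives $\kappa_n'(-1)^{n-1}=\kappa'_{n-1}$, so $\kappa_n'=\kappa_n$. $\square$

## 10. The words $(1,\dots,i,1,\dots,n)$ with $i\le n$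

**Proposition B.** For $0\le i\le n$,
$$F_{(i,n)}(z_1,\dots,z_{n+i};y)=c_{i,n}(y)\,S_n(z_1,\dots,z_{n+i},y_{i+1},\dots,y_n),$$
$$c_{i,n}(y)=\kappa_i\,(-\omega)^{e_{i,n}}\prod_{j\ne l\le i}(y_j-\omega^2y_l)\prod_{j\le i<l\le n}(y_j-\omega^2y_l),\qquad e_{i,n}=\sum_{m=i+1}^n(m+i-1).$$

*Example.* For $i=0$, $n=2$: $e_{0,2}=0+1=1$, and we get $-\omega E_2(z_1,z_2,y_1,y_2)$, which is (6.2).

*Proof.* Fix $i$ and induct on $n\ge i$. For $n=i$ this is Proposition A. Let $n>i$ and $N=n+i$.

**Step 1: the collapse at $z_N=\omega y_n$.** We reduce to $n-1$ at one point. For $k<n$, $\varphi_k$ contains $z-\omega y_n$, so $\varphi_k(\omega y_n)=0$. As $i<n$, the letter $n$ occurs only at the last position, so only terms with $z_N$ at position $N$ survive. There $\varphi_n(\omega y_n)=\prod_{j<n}(y_j-\omega^2y_n)$, and $z_N$ interacts with the others by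
$$f(z_a,\omega y_n)=-\omega\,\frac{z_a-\omega^2y_n}{z_a-\omega y_n}.$$
Every other letter is $\varphi_k(z_a)=(z_a-\omega y_n)$ times the letter $k$ on the sites $1,\dots,n-1$, so the denominators cancel:
$$F_{(i,n)}(z_1,\dots,z_{N-1},\omega y_n;y)=\prod_{j<n}(y_j-\omega^2y_n)\,(-\omega)^{N-1}\prod_{a<N}(z_a-\omega^2y_n)\;F_{(i,n-1)}(z_1,\dots,z_{N-1};y_1,\dots,y_{n-1}).\tag{10.1}$$

**Step 2: the claimed right side at the same point.** We check that it has the same value. By (S3) with $t=y_n$, it becomes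
$$c_{i,n}\prod_{a<N}(z_a-\omega^2y_n)\prod_{i<l<n}(y_l-\omega^2y_n)\;S_{n-1}(z_1,\dots,z_{N-1},y_{i+1},\dots,y_{n-1}).$$
By the induction hypothesis, (10.1) equals the same expression with $c_{i,n}\prod_{i<l<n}(y_l-\omega^2y_n)$ replaced by $(-\omega)^{n+i-1}\prod_{j<n}(y_j-\omega^2y_n)\,c_{i,n-1}$. These agree, because the definition gives $c_{i,n}=(-\omega)^{n+i-1}\prod_{j\le i}(y_j-\omega^2y_n)\,c_{i,n-1}$.

**Step 3: uniqueness.** We show that these values suffice. Let $D$ be the difference of the two sides. In $z$ it is a wheel polynomial of degree at most $n-1$ in each variable (a wheel polynomial in $2n$ variables stays one in the remaining variables when some are specialized to parameters). Both sides are symmetric in $y_{i+1},\dots,y_n$: the left by (P3), since the letters $i+1,\dots,n$ occur once each, in consecutive positions; the right by its form. So $D$ vanishes at $z_N=\omega y_l$ for every $l>i$, and by symmetry in $z$ at every $z_a=\omega y_l$. Hence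
$$D=\prod_a\prod_{l>i}(z_a-\omega y_l)\;D'$$
where $D'$ is a wheel polynomial of degree at most $n-1-(n-i)=i-1$ in $n+i\ge2i+1=2(i-1)+3$ variables. By Lemma 1, $D'=0$. $\square$

## 11. The word $(1,\dots,n+1,1,\dots,n)$

**Proposition C.** For $n\ge0$,
$$F_{(n+1,n)}(z;y)=\kappa_n\prod_{j\ne l\le n}(y_j-\omega^2y_l)\prod_{j\le n}(y_j-\omega^2y_{n+1})\;S_{n+1}(z_1,\dots,z_{2n+1},\omega y_{n+1}).$$

Here there are $2n+1$ variables and the degree is $n$, so (S4) does not apply. For $n=1$ the wheel polynomials of degree at most $1$ in three variables are $bE_1+cE_2$ (Section 7): one condition too few. We shall use two pieces of information, at $z=\infty$ and at $z=0$.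

*Proof.* Let $M=n+1$, $N=2n+1$, $F=F_{(n+1,n)}$, and let
$$Q_n(y_1,\dots,y_{n+1})=\prod_{j\ne l\le n}(y_j-\omega^2y_l)\prod_{j\le n}(y_j-\omega^2y_{n+1}).$$
For $n=0$ the word is $(1)$ on one site and both sides are $1$. Let $n\ge1$.

**Step 1: dividing out $Q_n$.** We split off the dependence on $y_1,\dots,y_n$. The degree of $F$ in each $z_a$ is at most $n$. Its degree in $y_j$, $j\le n$, is at most $2n-1$, since the letter $j$ occurs twice among $2n+1$ letters. By (P3), $F$ is symmetric in $y_1,\dots,y_n$.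

At $y_2=\omega y_1$ (if $n\ge2$) all $\varphi_k$ are divisible by $z-\omega^2y_1$, as in Section 9. At $y_{n+1}=\omega y_n$ all $\varphi_k$ are divisible by $z-\omega^2y_n$: for $k\le n$ because they contain $z-\omega y_{n+1}$, and $\varphi_{n+1}$ because it contains $y_n-\omega z=-\omega(z-\omega^2y_n)$. In both cases the quotient of $F$ by the product of these factors over all $z_a$ is a wheel polynomial of degree at most $n-1$ in $2n+1=2(n-1)+3$ variables, so $F=0$ there by Lemma 1. By symmetry in $y_1,\dots,y_n$, $F$ is divisible by all factors of $Q_n$, which are pairwise coprime. As $Q_n$ has degree $2(n-1)+1=2n-1$ in each $y_j$, $j\le n$, the quotient is free of $y_1,\dots,y_n$. Writing $y:=y_{n+1}$,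
$$F_{(n+1,n)}=Q_n(y_1,\dots,y_{n+1})\,K_n(z;y),$$
where $K_n$ is a wheel polynomial of degree at most $n$ in each $z_a$. Also $K_0=1$. We claim $K_n=\kappa_nS_{n+1}(z,\omega y)$ and induct on $n$; the case $n=0$ is clear.

**Step 2: behavior at infinity.** We show
$$[z_{2n+1}^nz_{2n}^n]K_n=(-1)^{n-1}K_{n-1}(z_1,\dots,z_{2n-1};y).\tag{11.1}$$
Take $[y_1^{2n-1}]F$. Each of the $2n-1$ letters $k\ge2$ gives up its factor $y_1-\omega z$ (coefficient $1$) and becomes a letter on the sites $2,\dots,n+1$, of degree $n-1$. The letter $1$, at positions $1$ and $n+2$, is $\varphi_1(z)=\prod_{j\ge2}(z-\omega y_j)$ with leading term $z^n$. Let $z_{2n+1}\to\infty$, then $z_{2n}\to\infty$: these two variables must sit at positions $1$ and $n+2$. Position $1$ has the $2n-1$ remaining variables after it: factor $(-\omega)^{2n-1}$. Position $n+2$ has $n$ of them before and $n-1$ after: factor $(-\omega^2)^n(-\omega)^{n-1}$. The two assignments give $-\omega-\omega^2=1$. The sign is $(-1)^{4n-2}=1$, and the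 exponent of $\omega$ is $5n-2\equiv2n-2\pmod 3$. The remaining word $2,\dots,n+1,2,\dots,n$ on the sites $2,\dots,n+1$ is the word of type $(n,n-1)$ with shifted names. So
$$[y_1^{2n-1}z_{2n+1}^nz_{2n}^n]F=\omega^{2n-2}F_{(n,n-1)}(z_1,\dots,z_{2n-1};y_2,\dots,y_{n+1}).$$
Further $[y_1^{2n-1}]Q_n=(-\omega^2)^{n-1}Q_{n-1}(y_2,\dots,y_{n+1})$: each pair of factors with $y_1$ and $y_l$, $2\le l\le n$, gives $-\omega^2$, and $y_1-\omega^2y_{n+1}$ gives $1$. Dividing by $\omega^{2n-2}Q_{n-1}$ gives (11.1).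

**Step 3: behavior at zero.** We show
$$K_n(z_1,\dots,z_{2n-1},0,0;y)=(-1)^{n-1}\,\omega y\prod_{a\le2n-1}z_a\;K_{n-1}(z_1,\dots,z_{2n-1};y).\tag{11.2}$$
Put $y_1=0$. For $k\ge2$, $\varphi_k(z)$ is now $-\omega z$ times the letter on the sites $2,\dots,n+1$, which vanishes at $z=0$; and $\varphi_1(0)=\prod_{j=2}^{n+1}(-\omega y_j)$. Set $z_{2n+1}=0$, then let $z_{2n}\to0$: they must sit at positions $1$ and $n+2$. By (6.1), position $1$ contributes $(-\omega^2)^{2n-1}$ and position $n+2$ contributes $(-\omega)^n(-\omega^2)^{n-1}$; the two assignments give $f(0,\cdot)+f(\cdot,0)=-\omega^2-\omega=1$. So at $y_1=0$ and $z_{2n}=z_{2n+1}=0$,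
$$F=\omega^{2n}\prod_{j=2}^{n+1}y_j^2\;\prod_{a\le2n-1}(-\omega z_a)\;(-\omega^2)^{2n-1}(-\omega)^n(-\omega^2)^{n-1}\;F_{(n,n-1)}(z_1,\dots,z_{2n-1};y_2,\dots,y_{n+1}).$$
The sign is $(-1)^{(2n-1)+(2n-1)+n+(n-1)}=(-1)^{6n-3}=-1$. The exponent of $\omega$ is $2n+(2n-1)+(4n-2)+n+(2n-2)=11n-5\equiv2n+1\pmod3$. Hence
$$F=-\omega^{2n+1}\prod_{j=2}^{n+1}y_j^2\prod_{a\le2n-1}z_a\;F_{(n,n-1)}(z_1,\dots,z_{2n-1};y_2,\dots,y_{n+1}).$$
At $y_1=0$ the pairs of factors of $Q_n$ with $y_1,y_l$ give $(-\omega^2y_l)\,y_l$ for $2\le l\le n$, and $y_1-\omega^2y_{n+1}$ gives $-\omega^2y_{n+1}$, so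
$$Q_n|_{y_1=0}=(-\omega^2)^n\,y_{n+1}\prod_{l=2}^ny_l^2\;Q_{n-1}(y_2,\dots,y_{n+1}).$$
Dividing, $K_n(\dots,0,0;y)=-(-1)^n\,\omega\,y\prod_az_a\,K_{n-1}$, which is (11.2).

**Step 4: the two pieces of information suffice.** Let $D=K_n-\kappa_nS_{n+1}(z,\omega y)$, a wheel polynomial of degree at most $n$ in each of $z_1,\dots,z_{2n+1}$. By (S2), applied to two of the variables $z$,
$$[z_{2n+1}^nz_{2n}^n]S_{n+1}(z,\omega y)=S_n(z_1,\dots,z_{2n-1},\omega y),$$
$$S_{n+1}(z_1,\dots,z_{2n-1},0,0,\omega y)=\omega y\prod_{a\le2n-1}z_a\;S_n(z_1,\dots,z_{2n-1},\omega y).$$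
By induction $K_{n-1}=\kappa_{n-1}S_n(z_1,\dots,z_{2n-1},\omega y)$, and $(-1)^{n-1}\kappa_{n-1}=\kappa_n$. So (11.1) and (11.2) say
$$[z_{2n+1}^nz_{2n}^n]D=0,\qquad D(z_1,\dots,z_{2n-1},0,0)=0 .$$
By (7.1), $D(z_1,\dots,z_{2n-1},t,\omega t)=\prod_{j\le2n-1}(z_j-\omega^2t)\,D'$. The left side has $t$-degree at most $2n$ and the product has $t$-degree $2n-1$, so $D'=D_0+tD_1$ with $D_0,D_1$ free of $t$. The coefficient of $t^{2n}$ on the left is $\omega^n[z_{2n}^nz_{2n+1}^n]D=0$, and on the right it is $(-\omega^2)^{2n-1}D_1$, so $D_1=0$. At $t=0$ we get $\prod_jz_j\,D_0=D(z_1,\dots,z_{2n-1},0,0)=0$, so $D_0=0$. Thus $D$ vanishes at $z_{2n+1}=\omega z_{2n}$, and since $n<2\cdot2n$, (∗) gives $D=0$. $\square$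

## 12. Setting $y=z=1$: parts 1 and 2 of Theorem 1

**Part 1.** Use (6.3) with $M=n$, $N=n+i$, and Proposition B at $y=z=1$. The number of factors $1-\omega^2$ in $c_{i,n}$ is $i(i-1)+i(n-i)=i(n-1)$. So
$$\alpha(n+i;1,\dots,i,1,\dots,n)=(1-\omega)^{-(n+i)(n-1)}\,\kappa_i\,(-\omega)^{e_{i,n}}\,(1-\omega^2)^{i(n-1)}\,S_n(1^{2n}),$$
$$e_{i,n}=\frac{n(n-1)}2-\frac{i(i-1)}2+i(n-i).$$
Insert $1-\omega^2=-\omega^2(1-\omega)$ and collect.

- Powers of $1-\omega$: $-(n+i)(n-1)+i(n-1)=-n(n-1)$, and $(1-\omega)^{-n(n-1)}=(-3\omega)^{-n(n-1)/2}$.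
- Exponent of $-1$, modulo $2$: $\frac{i(i-1)}2+e_{i,n}+i(n-1)+\frac{n(n-1)}2\equiv i(n-i)+i(n-1)=i(2n-i-1)\equiv i(i+1)\equiv0$.
- Exponent of $\omega$: $e_{i,n}+2i(n-1)-\frac{n(n-1)}2=-\frac{i(i-1)}2+i(n-i)+2i(n-1)=3in-3\,\frac{i(i+1)}2\equiv0\pmod3$.

Hence
$$\alpha(n+i;1,\dots,i,1,\dots,n)=3^{-n(n-1)/2}\,S_n(1^{2n})\qquad(0\le i\le n).\tag{12.1}$$
The right side does not depend on $i$, and for $i=0$ the left side is $A_n$. This proves part 1. (For $n=2$ the right side is $6/3=2$.) $\square$

**Part 2.** Use (6.3) with $M=n+1$, $N=2n+1$, and Proposition C at $y=z=1$. The factors $1-\omega^2$ in $Q_n$ number $n(n-1)+n=n^2$. By (S3) with $t=1$, $S_{n+1}(1^{2n},1,\omega)=(1-\omega^2)^{2n}S_n(1^{2n})$. So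
$$\alpha(2n+1;1,\dots,n+1,1,\dots,n)=(1-\omega)^{-n(2n+1)}\,\kappa_n\,(1-\omega^2)^{n^2+2n}\,S_n(1^{2n})$$
$$=\kappa_n\,(-\omega^2)^{n^2+2n}\,(-3\omega)^{-n(n-1)/2}\,S_n(1^{2n}),$$
since $-n(2n+1)+n^2+2n=-n(n-1)$. The sign is $(-1)^{n(n-1)+n^2+2n}=(-1)^n$. The exponent of $\omega$ is $2n^2+4n-\frac{n(n-1)}2=3\,\frac{n(n+3)}2\equiv0\pmod3$. By (12.1) the value is $(-1)^n3^{-n(n-1)/2}S_n(1^{2n})=(-1)^nA_n$. Together with Section 5 this completes the proof of Theorem 1. $\square$

## 13. The same identities with the variables $u$ kept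

**Theorem 2.** Let $n\ge1$, let $X_n(u_1,\dots,u_{2n})=\Psi_{(1,\dots,n,1,\dots,n)}(u)$, and let $z_j$ be defined by $u_j=\frac{1-\omega z_j}{z_j-\omega}$. Then:

1. $X_n(u)=3^{-n(n-1)/2}\displaystyle\prod_{j=1}^{2n}u_j\Big(\frac{1-\omega}{z_j-\omega}\Big)^{n-1}s_{\lambda(n)}(z_1,\dots,z_{2n})$.
2. $\Psi_{(1,\dots,i,1,\dots,n)}(u_1,\dots,u_{n+i})=X_n(u_1,\dots,u_{n+i},1^{n-i})$ for $0\le i\le n$.
3. $\Psi_{(1,\dots,n+1,1,\dots,n)}(u_1,\dots,u_{2n},1)=(-1)^n\,u_1\cdots u_{2n}\,X_n(u_1,\dots,u_{2n})$.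

Parts 1 and 2 of Theorem 1 are the specialization $u=1$.

*Proof.* We identify the two sides of each statement up to a constant, and then fix the constant at $u=1$, where Theorem 1 gives the values and $A_n=3^{-n(n-1)/2}S_n(1^{2n})\ne0$.

For 1 and 2, (6.3) and Propositions A and B at $y=1$ show that the left side is a constant times $\prod_{j}u_j(z_j-\omega)^{-(n-1)}\,S_n(z,1^{n-i})$, with $i=n$ for statement 1. The right side of 1 visibly has this form, and therefore so does the right side of 2, because $u=1$ corresponds to $z=1$. At $u=1$ all these expressions equal $A_n$, so the constants agree.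

For 3, take $z_{2n+1}=1$. By (6.3), Proposition C at $y=1$, and (S3) with $t=1$, the left side is a constant times
$$\prod_{j\le2n}\frac{u_j}{(z_j-\omega)^{n}}\;S_{n+1}(z_1,\dots,z_{2n},1,\omega)=\prod_{j\le2n}\frac{u_j\,(z_j-\omega^2)}{(z_j-\omega)^{n}}\;S_n(z_1,\dots,z_{2n}).$$
Since $z_j-\omega^2=-\omega^2(1-\omega z_j)=-\omega^2u_j(z_j-\omega)$, this is a constant times $\prod_ju_j\cdot\prod_ju_j(z_j-\omega)^{-(n-1)}S_n(z)$, hence by statement 1 a constant times $\prod_ju_j\cdot X_n(u)$. At $u=1$ the left side is $(-1)^nA_n$ and $X_n=A_n$, so the constant is $(-1)^n$. $\square$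

## 14. The list $(1,2,3,1)$: the value at $i=n+2$

The range of $i$ cannot be extended to $i=n+2$ for all $n$. Take $n=1$, $i=3$, that is, $\alpha(4;1,2,3,1)$. For $x\ge4$ the rows above $(1,2,3,x)$ are $(1,2,l)$ with $3\le l\le x$, and $(1,3,l)$, $(2,3,l)$ with $4\le l\le x$. From (2.1),
$$\alpha(3;1,2,l)=l^2-2,\qquad\alpha(3;1,3,l)=\frac{3(l-2)(l+1)}2-1=\frac{3l^2-3l-8}2,\qquad\alpha(3;2,3,l)=(l-1)^2-2 .$$
Therefore
$$\alpha(4;1,2,3,x)=\sum_{l=3}^x(l^2-2)+\sum_{l=4}^x\Big(\frac{3l^2-3l-8}2+(l-1)^2-2\Big).$$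
With the convention of Section 3 for sums, both sides are polynomials in $x$, because $\sum_{l=a}^xg(l)=G(x+1)-G(a)$ for a polynomial $G$ with $G(l+1)-G(l)=g(l)$. So the formula holds for every integer $x$. At $x=1$ the first sum is $-\big(2^2-2\big)=-2$. The summand of the second is $-2$ at $l=2$ and $7$ at $l=3$, so the second sum is $-(-2+7)=-5$. Hence $\alpha(4;1,2,3,1)=-7$, and this is not $\pm A_1=\pm1$.
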